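\title{Generic functions of random reals and the constellation\\
$\aleph_1<\mathsf{cov}(\mathcal M)<\mathsf{non}(\mathcal N)<\mathsf{cov}(\mathcal N)<\mathsf{non}(\mathcal M)$}

\begin{abstract}
We show that $\aleph_1<\mathsf{cov}(\mathcal M)<\mathsf{non}(\mathcal N)<\mathsf{cov}(\mathcal N)<\mathsf{non}(\mathcal M)$ is consistent relative to ZFC. More generally, the four invariants can be given any regular uncountable values $\kappa_1\le\kappa_2\le\kappa_3\le\kappa_4$, in this order, by a ccc forcing. The model is generated by independent random reals together with the values, at these random reals, of generically chosen continuous functions. The functions live in an extension that collapses cardinals, but their values generate a ccc extension. We also determine the Tukey types of the two relational systems behind the four invariants.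
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal M$ and $\mathcal N$ be the ideals of meager and of Lebesgue null subsets of the real line. For $\mathcal I\in\{\mathcal M,\mathcal N\}$, the \emph{covering number} $\mathsf{cov}(\mathcal I)$ is the least size of a family of sets in $\mathcal I$ whose union is the line, and the \emph{uniformity} $\mathsf{non}(\mathcal I)$ is the least size of a set of reals that is not in $\mathcal I$. Thus $\mathsf{cov}(\mathcal I)$ measures how many small sets are needed to exhaust all points, and $\mathsf{non}(\mathcal I)$ measures how many points are needed to escape every small set. All four invariants are uncountable and at most $\mathfrak c$. Binary expansion identifies the unit interval with $2^\omega$ up to countable sets and respects both ideals, so we work on $2^\omega$ with the coin-tossing measure and with addition modulo $2$.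

ZFC proves $\mathsf{cov}(\mathcal N)\le\mathsf{non}(\mathcal M)$ and $\mathsf{cov}(\mathcal M)\le\mathsf{non}(\mathcal N)$; this is Rothberger's theorem. For the first inequality, let $C$ be a null dense $G_\delta$ set and $T$ a nonmeager set. For every $y$ the comeager set $C+y$ meets $T$, so $y\in C+x$ for some $x\in T$, and the null sets $C+x$, $x\in T$, cover $2^\omega$. The second inequality follows in the same way from the complement of $C$, which is meager and of full measure. No further inequality among the four invariants is provable in ZFC. One therefore expects that they can be separated simultaneously in an order that respects Rothberger's inequalities, although independence of each pair does not by itself produce a model in which all four differ. The following instance comes from Brendle's paper \cite{Brendle}.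

\medskip
\noindent\textbf{Question.} \emph{Is $\aleph_1<\mathsf{cov}(\mathcal M)<\mathsf{non}(\mathcal N)<\mathsf{cov}(\mathcal N)<\mathsf{non}(\mathcal M)$ consistent with ZFC?}
\medskip

The answer is yes, relative to ZFC alone.

\begin{theorem}\label{thm:values}
Let $\kappa_1\le\kappa_2\le\kappa_3\le\kappa_4$ be regular uncountable cardinals and let $\lambda\ge\kappa_4$ satisfy $\lambda^{\aleph_0}=\lambda$. There is a ccc complete Boolean algebra $\mathbb A$ forcing
\[
\mathsf{cov}(\mathcal M)=\kappa_1,\quad \mathsf{non}(\mathcal N)=\kappa_2,\quad \mathsf{cov}(\mathcal N)=\kappa_3,\quad \mathsf{non}(\mathcal M)=\kappa_4,\quad \mathfrak c=\lambda .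
\]
\end{theorem}

Since ccc forcing preserves cardinals, the choice $\kappa_i=\aleph_{i+1}$ and $\lambda=\aleph_5^{\aleph_0}$ gives a model of the constellation in the Question.

We derive Theorem~\ref{thm:values} from a finer statement. A \emph{relational system} is a triple $(A,B,R)$ with $R\subseteq A\times B$. We write $(A,B,R)\le_T(A',B',R')$ if there are maps $\phi:A\to A'$ and $\psi:B'\to B$ such that $\phi(a)\,R'\,b'$ implies $a\,R\,\psi(b')$, and $\equiv_T$ for $\le_T$ in both directions. A directed order $Q$ is identified with $(Q,Q,\le)$, and products of ordinals carry the coordinatewise order.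

\begin{theorem}\label{thm:tukey}
Let $\kappa_1,\dots,\kappa_4,\lambda$ be as in Theorem~\ref{thm:values}. There is a complete Boolean algebra $\mathbb A$ such that $\mathbb A\setminus\{0\}$ is a union of countably many sets, the $m$-th of which contains no antichain of some finite size $\ell_m$, and such that $\mathbb A$ forces $\mathfrak c=\lambda$,
\[
(2^\omega,\mathcal N,\in)\equiv_T\kappa_2\times\kappa_3
\qquad\text{and}\qquad
(\mathcal M,2^\omega,\not\ni)\equiv_T\kappa_1\times\kappa_2\times\kappa_3\times\kappa_4 .
\]
\end{theorem}

Two familiar constructions show where the difficulty lies. A finite support iteration of nontrivial forcing notions adds, between stages $\alpha$ and $\alpha+\omega$, a Cohen real over the model at stage $\alpha$. If the iteration is ccc and its length $\delta$ has uncountable cofinality, then any fewer than $\mathrm{cf}(\delta)$ reals appear at a common stage. Hence cofinally many of these Cohen reals form a nonmeager set and fewer than $\mathrm{cf}(\delta)$ meager sets do not cover, so $\mathsf{non}(\mathcal M)\le\mathrm{cf}(\delta)\le\mathsf{cov}(\mathcal M)$. Such an iteration never yields $\mathsf{cov}(\mathcal M)<\mathsf{non}(\mathcal M)$.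 On the other hand, add $\lambda>\aleph_1$ independent random reals by a measure algebra. A code for a null set depends on countably many of them, and by Fubini's theorem every other one avoids that null set. So $\mathsf{non}(\mathcal N)=\aleph_1$ and $\mathsf{cov}(\mathcal N)\ge\lambda$, and Rothberger's theorem gives $\mathsf{cov}(\mathcal M)=\aleph_1$ and $\mathsf{non}(\mathcal M)\ge\lambda$. This has the right shape, but the two small invariants are stuck at $\aleph_1$. To raise them we need Cohen reals and reals that code large null sets, added in a way that keeps the control on the random reals.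

Our construction keeps a single family $\mathbf x=(\mathbf x_j)_j$ of independent random reals as the only source of randomness. The additional reals have the form $\mathbf c_p=c_p(\mathbf x)$, where the continuous functions $c_p$ are chosen generically, by finite approximations, subject to rules on which digits of $\mathbf x$ they may read. The functions live in an extension $V^*$ that collapses cardinals, and $\mathbf x$ is random over $V^*$. The final model is the intermediate model generated by $\mathbf x$ and the values $\mathbf c_p$. It forgets the functions, and it is a ccc extension of $V$. Every property we need becomes an almost-everywhere statement about Borel functions in $V^*$.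

Section~\ref{sec:tools} recalls the tools. Section~\ref{sec:two} treats the case of one random real and one function, where the reading rule is already visible. Section~\ref{sec:reduction} reduces both theorems to four properties of the reals $\mathbf x_j$ and $\mathbf c_p$. Sections~\ref{sec:T} and~\ref{sec:A} construct the auxiliary forcing and the algebra $\mathbb A$, and Section~\ref{sec:four} proves the four properties.

\section{Tools}\label{sec:tools}

All spaces in this paper are products of finite discrete sets. Such a product is compact, and it is metrizable when the index set is countable; it is always computed in the universe under discussion. A function on it is \emph{simple} if it depends on finitely many coordinates and has finite range. We regard a simple function as a finite set of coordinates together with a finite table of values. In this form it is a finite object: it makes sense in every universe, and a generic extension contains no new simple functions with values in a ground model set. We use the following textbook facts.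

\begin{itemize}
\item[(T1)] \emph{Absoluteness.} Let $\Omega$ be a countable product of finite sets in a universe $V_0$, and let $V_1$ be a generic extension of $V_0$. A Borel set $B\subseteq\Omega$ has a code in $V_0$ that records how $B$ is built from clopen sets; evaluating the code in $V_1$ gives a Borel set that we again call $B$. The same applies to Borel functions. $\Pi^1_1$ statements with parameters in $V_0$ are absolute between $V_0$ and $V_1$. Hence inclusions and equalities between coded Borel sets, identities $B=\bigcup_nB_n$ with $\langle B_n\rangle\in V_0$, and statements ``$f(\omega)\in B$ for all $\omega$'' persist; in particular the new set does not depend on the code. If $\mu$ is a product of uniform measures, then $\mu(B)$ is the same in $V_0$ and $V_1$.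
\item[(T2)] \emph{Random forcing.} The measure algebra of $(\Omega,\mu)$ consists of the Borel sets modulo null sets. A generic filter over $V_0$ corresponds to a point $\mathbf x$ that avoids every null Borel set coded in $V_0$, and $\mathbf x\in B$ exactly when the class of $B$ is in the filter. Such a point is \emph{random over $V_0$}. A point is \emph{Cohen over $V_0$} if it lies in every dense open set coded in $V_0$.
\item[(T3)] \emph{Complete subalgebras.} For a forcing notion $\mathbb Q$ let $\mathrm{RO}(\mathbb Q)$ be its completion. The Boolean value of a statement is nonzero if and only if some condition forces the statement. A subalgebra $\mathbb A\subseteq \mathrm{RO}(\mathbb Q)$ is a \emph{complete subalgebra} if the supremum in $\mathrm{RO}(\mathbb Q)$ of every subset of $\mathbb A$ lies in $\mathbb A$. Then $g\cap\mathbb A$ is $\mathbb A$-generic whenever $g$ is $\mathrm{RO}(\mathbb Q)$-generic. Every nonzero element of $\mathbb A$ lies in some such $g$, so a statement that holds in $V[g\cap\mathbb A]$ for all $g$ is forced by $\mathbb A$.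
\end{itemize}

\begin{lemma}\label{lem:approx}
Let $\nu$ be a Borel probability measure on a countable product $\Omega$ of finite sets, let $f$ be a Borel function on $\Omega$ with countable range, and let $\eta>0$. There is a simple function $f'$ with $\mathrm{ran}(f')\subseteq\mathrm{ran}(f)$ and $\nu\{f\ne f'\}<\eta$.
\end{lemma}

\begin{proof}
The sets that can be approximated by clopen sets in the pseudometric $\nu(A\triangle B)$ form a $\sigma$-algebra, so all Borel sets can be. Choose values $u_1,\dots,u_s$ of $f$ that carry mass more than $1-\eta/2$, and clopen sets $C_i$ with $\nu(C_i\triangle f^{-1}(u_i))<\eta/(2s)$. Let $f'(\omega)=u_i$ for the least $i$ with $\omega\in C_i$, and $f'(\omega)=u_1$ if there is no such $i$. If $f(\omega)=u_i\ne f'(\omega)$, then $\omega\notin C_i$ or $\omega\in C_{i'}$ for some $i'\ne i$, so $\omega$ lies in one of the symmetric differences.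
\end{proof}

\section{Two reals, each making the reals of the other small}\label{sec:two}

We fix combinatorial forms of null and of meager sets. By recursion on $k<\omega$ define:
\begin{itemize}
\item $B_k=\prod_{i<k}b(i)$, so $B_0=1$;
\item $L_k\ge1$ least with $2^{L_k}\ge2^kB_k^k$, and $I_0,I_1,\dots$ consecutive intervals partitioning $\omega$ with $|I_k|=L_k$;
\item $\mathcal J_k=\{w\subseteq 2^{I_k}: w\ne\emptyset,\ |w|\le B_k^k\}$, together with a fixed element $d_k\in\mathcal J_k$;
\item $R_k=\big(\prod_{i\le k}|\mathcal J_i|\big)^{k+1}$ and $b(k)=2^kR_k$.
\end{itemize}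
Each $\mathcal J_k$ contains all singletons, so $|\mathcal J_k|\ge2$ and $b(k)\ge2$. We identify $b(k)$ with $\{0,\dots,b(k)-1\}$ and put $K=\prod_k\mathcal J_k$ and $\mathbb Y=\prod_kb(k)$. Both spaces are homeomorphic to $2^\omega$, so the meager ideal may be studied on any of the three. For $c\in K$ and $x\in\mathbb Y$ let
\[
N_c=\{y\in2^\omega:\exists^\infty k\;\; y{\restriction}I_k\in c(k)\},\qquad
M_x=\{y\in\mathbb Y:\forall^\infty i\;\; y(i)\ne x(i)\}.
\]
The set $N_c$ is null by the Borel--Cantelli lemma, since $|c(k)|\,2^{-L_k}\le2^{-k}$. The set $M_x$ is meager: for each $i_0$ the set of $y$ with $y(i)\neq x(i)$ for all $i\ge i_0$ is closed and nowhere dense.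

The order of the recursion, from $b(0),\dots,b(k-1)$ to $\mathcal J_k$ and then to $b(k)$, is the point. A member of $\mathcal J_k$ has room for one guess for each possible value of the first $k$ digits of $k$ elements of $\mathbb Y$. In turn, $b(k)$ is much larger than the number of possible values of the first $k+1$ digits of $k+1$ elements of $K$. The next example uses both facts with one element in place of $k$ or $k+1$.

\begin{example}\label{ex:two}
Let $\mu$ be the product of the uniform measures on $\mathbb Y$. Let $\mathbb T_0$ be the tree of finite sequences $(F_0,\dots,F_{n-1})$, ordered by end-extension, where $F_k(x,v)\in\mathcal J_k$ is defined for $x\in\mathbb Y$ and $v\in\prod_{k'<k}\mathcal J_{k'}$ and obeys the \emph{reading rule}: $F_k$ depends on $x$ only through finitely many digits $x(i)$ with $i\ge k$. A generic branch gives an extension $V^*$ and simple functions $H_k(x)=F_k\big(x,(H_{k'}(x))_{k'<k}\big)$. Put $c(x)=\langle H_k(x)\rangle_k\in K$, let $\mathbf x$ be random over $V^*$, and let $\mathbf c=c(\mathbf x)$. We claim: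
\begin{itemize}
\item[(i)] $\mathbf c$ is Cohen over $V$;
\item[(ii)] $2^\omega\cap V[\mathbf x]\subseteq N_{\mathbf c}$;
\item[(iii)] $\mathbb Y\cap V[\mathbf c]\subseteq M_{\mathbf x}$.
\end{itemize}

For (i), let $U\subseteq K$ be dense open in $V$ and let $t$ be a condition of length $n$. The condition does not decide $\mathbf c{\restriction}n$, so we prepare for all possibilities. List $\prod_{k<n}\mathcal J_k$ as $\sigma_1,\dots,\sigma_s$ and choose blocks $\tau_1\subseteq\dots\subseteq\tau_s=\tau$, all starting at position $n$, with $[\sigma_i{}^\frown\tau_i]\subseteq U$. Extend $t$ by the constant functions $F_k=\tau(k)$, $k\in\mathrm{dom}(\tau)$. Then $c(x)\in U$ for every $x$.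

For (ii), a real of $V[\mathbf x]$ has the form $Y(\mathbf x)$ with $Y:\mathbb Y\to2^\omega$ Borel and coded in $V$, because $\mathbf x$ is random over $V$. At level $n\ge 1$ we would like $H_n(x)$ to contain $Y(x){\restriction}I_n$, but $F_n$ may not read $x{\restriction}n$. So it guesses:
\[
w(x)=\Big\{Y\big(z^\frown x{\restriction}[n,\omega)\big){\restriction}I_n: z\in\prod_{i<n}b(i)\Big\}
\]
has at most $B_n\le B_n^n$ elements, depends only on the digits $x(i)$ with $i\ge n$, and contains $Y(x){\restriction}I_n$. By Lemma~\ref{lem:approx} there is a legal $F_n$ that equals $w$ off a set of measure at most $2^{-n}$. By density such an $F_n$ is used for infinitely many $n$, and the Borel--Cantelli lemma gives $Y(x)\in N_{c(x)}$ for almost every $x$, hence for $\mathbf x$.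

For (iii), an element of $\mathbb Y\cap V[\mathbf c]$ has the form $Y(\mathbf c)$ with $Y:K\to\mathbb Y$ Borel and coded in $V$, because $\mathbf c$ is Cohen over $V$. Fix $i$. Suppose that $x,x'$ differ only in the digit $i$ and $H_k(x)=H_k(x')$ for $k\le i$. For $k>i$ the function $F_k$ does not read that digit, so $H_k(x)=H_k(x')$ by induction, and $c(x)=c(x')$. Thus, with all other digits fixed, $Y(c(x))(i)$ takes at most $\prod_{k\le i}|\mathcal J_k|\le R_i$ values as $x(i)$ ranges over $b(i)$. The equation $x(i)=Y(c(x))(i)$ puts $x(i)$ among these values, so it has probability at most $R_i/b(i)=2^{-i}$. By the Borel--Cantelli lemma $Y(c(x))\in M_x$ for almost every $x$.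
\end{example}

Neither real is added before the other: $\mathbf c\notin V[\mathbf x]$, since otherwise (ii) would cover the reals of $V[\mathbf x]$ by a null set of that model, and $\mathbf x\notin V[\mathbf c]$, since $\mathbf x\notin M_{\mathbf x}$. The reading rule lets $\mathbf c$ learn enough about $\mathbf x$ for (ii) and little enough for (iii). In the example $\mathbb T_0$ is countable, so no cardinal is in danger. The general construction has uncountably many reals of both kinds, and the chain condition becomes the main new issue.

\section{Reduction to four properties}\label{sec:reduction}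

Fix $\kappa_1,\dots,\kappa_4,\lambda$ as in Theorem~\ref{thm:values}.

\subsection*{Indices and boxes}
Let $S_0=\{0\}\times\lambda$, $S_\ell=\{\ell\}\times\kappa_\ell$ for $1\le\ell\le4$, $S=\bigcup_{\ell\le4}S_\ell$, and $S_M=S_1\cup S_4$. Let $\Pi=\kappa_1\times\kappa_2\times\kappa_3\times\kappa_4$, write $p=(p(1),\dots,p(4))$ for its elements, and let $\Delta$ be the disjoint union of $S$ and $\Pi$. Since $\kappa_4\le\lambda$, we have $|\Delta|=\lambda$. Put $X_j=\mathbb Y$ for $j\in S_M$ and $X_j=2^\omega$ for $j\in S\setminus S_M$. We shall add reals $\mathbf x_j\in X_j$ for $j\in S$ and $\mathbf c_p\in K$ for $p\in\Pi$, with these roles. The $\mathbf x_j$ with $j\in S_M$ provide the meager sets $M_{\mathbf x_j}$. The $\mathbf x_j$ with $j\in S_2\cup S_3$ avoid null sets. The $\mathbf x_j$ with $j\in S_0$ make the continuum large and supply spare randomness. The $\mathbf c_p$ avoid meager sets, and some of them provide the null sets $N_{\mathbf c_p}$.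

An iteration has a linear notion of ``earlier''. Here it is replaced by boxes. For $\vec\xi=(\xi_1,\dots,\xi_4)$ with $\xi_\ell\le\kappa_\ell$ let
\[
\square(\vec\xi\,)=S_0\cup\{(\ell,\xi):1\le\ell\le4,\ \xi<\xi_\ell\}\cup\{q\in\Pi: q(\ell)<\xi_\ell\text{ for all }\ell\}.
\]
For $p\in\Pi$ let $S(p)=\square(p)\cap S$. For $j=(\ell,\xi)$ with $\ell\ge1$ let $D_j=\square(\vec\xi\,)$, where $\xi_\ell=\xi$ and $\xi_{\ell'}=\kappa_{\ell'}$ for $\ell'\ne\ell$. So $\square(p)$ is what lies before $p$ in all four directions, and $D_j$ is what lies before $j$ in the one direction of $j$. The definitions give: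
\begin{itemize}
\item[(I1)] Boxes increase with $\vec\xi$. In particular $q\le p$ implies $S(q)\subseteq S(p)$, and $p(\ell)\le\xi$ implies $\square(p)\subseteq D_{(\ell,\xi)}$.
\item[(I2)] $j\notin D_j$. If $q\in D_j\cap\Pi$, then $\square(q)\subseteq D_j$, so $j\notin S(q)\subseteq D_j$. If $j\in S_2\cup S_3$, then $S_M\subseteq D_j$.
\end{itemize}

\subsection*{Codes}
Fix in $V$ an enumeration $\langle s_n\rangle$ of $\bigcup_m\prod_{k<m}\mathcal J_k$, a bijective enumeration $\langle s'_n\rangle$ of $2^{<\omega}$, and a pairing function. A real $y\in2^\omega$ codes the open set $U_y\subseteq K$ and the $G_\delta$ set $Z_y\subseteq2^\omega$ given by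
\[
U_y=\bigcup\{[s_n]:y(n)=1\},\qquad Z_y=\bigcap_m\bigcup\{[s'_n]:y(\langle m,n\rangle)=1\}.
\]
Every meager subset of $K$ misses $\bigcap_nU_{y_n}$ for some $y_n$ with $U_{y_n}$ dense, and every null set is contained in a null $Z_y$. Define $\theta(y,z)(\langle m,n\rangle)=y(\langle m,n'\rangle)$, where $s'_{n'}=s'_n+z{\restriction}|s'_n|$. Then $\theta$ is continuous and coded in $V$, and $Z_{\theta(y,z)}=Z_y+z$, because $n\mapsto n'$ is a bijection and $[s'_n]=[s'_{n'}]+z$.

\subsection*{The four properties}
In the next proposition a \emph{real} is an element of $2^\omega$ or of $\mathbb Y$. The reader may think of ``$y$ is supported in $D$'' as ``$y$ is computed from the generic reals with index in $D$''.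

\begin{proposition}\label{prop:main}
There is a complete Boolean algebra $\mathbb A$ with the chain condition of Theorem~\ref{thm:tukey} that forces $\mathfrak c=\lambda$ and forces that there are $\mathbf x_j\in X_j$ $(j\in S)$, $\mathbf c_p\in K$ $(p\in\Pi)$ and a relation ``$y$ is supported in $D$'' between reals and subsets of $\Delta$ with the following properties.
\begin{itemize}
\item[(S1)] Every real is supported in a countable set. A real supported in $D$ is supported in every $D'\supseteq D$.
\item[(S2)] $\mathbf x_j$ is supported in $\{j\}$. If $y_0,y_1$ are supported in $D$ and $f$ is a Borel function coded in $V$, then $f(y_0,y_1)$ is supported in $D$.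
\item[(a)] If $j\in S_2\cup S_3$, $y\in 2^\omega$ is supported in $D_j$, and $Z_y$ is null, then $\mathbf x_j\notin Z_y$.
\item[(b)] If $j\in S_M$ and $y\in\mathbb Y$ is supported in $D_j$, then $y\in M_{\mathbf x_j}$.
\item[(c)] If $p\in\Pi$, $y\in 2^\omega$ is supported in $\square(p)$, and $U_y$ is dense, then $\mathbf c_p\in U_y$.
\item[(d)] If $p=(0,\beta,\gamma,0)\in\Pi$ and $y\in2^\omega$ is supported in $\square(\kappa_1,\beta,\gamma,\kappa_4)$, then $y\in N_{\mathbf c_p}$.
\end{itemize}
\end{proposition}

The box in (d) is unbounded in the directions $1$ and $4$, and it has to be. To get $\mathsf{non}(\mathcal N)>\kappa_1$, one null set must handle $\kappa_1$ reals that together involve all of $S_1$. To get $\mathsf{cov}(\mathcal N)<\kappa_4$, fewer than $\kappa_4$ null sets must handle reals with supports reaching arbitrarily far into $S_4$. So $\mathbf c_{(0,\beta,\gamma,0)}$ has to catch the reals computed from any $\mathbf x_j$ with $j\in S_M$, while by (b) such an $\mathbf x_j$ has to evade the reals computed from $\mathbf c_{(0,\beta,\gamma,0)}$, except when $j$ is $(1,0)$ or $(4,0)$. This is the configuration of Example~\ref{ex:two}.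

\begin{proof}[Proof of Theorem~\ref{thm:tukey} from Proposition~\ref{prop:main}]
A set with no antichain of some finite size meets any antichain in a finite set, so $\mathbb A$ is ccc. Work in the extension, where the $\kappa_\ell$ are still regular and uncountable. A countable subset of $\Delta$ is bounded in each of the four directions, hence contained in some $\square(p)$. With (S1) this gives:
\begin{itemize}
\item[$(\dagger)$] Any countably many reals are supported in a single $\square(p)$ with $p\in\Pi$, and hence in $\square(\kappa_1,p(2),p(3),\kappa_4)$.
\end{itemize}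
There are four Tukey connections to construct.

\smallskip
\emph{$(2^\omega,\mathcal N,\in)\le_T\kappa_2\times\kappa_3$.} By $(\dagger)$, let $\phi(y)$ be a pair $(\beta,\gamma)$ such that $y$ is supported in $\square(\kappa_1,\beta,\gamma,\kappa_4)$, and let $\psi(\beta',\gamma')=N_{\mathbf c_{(0,\beta',\gamma',0)}}$. If $\phi(y)\le(\beta',\gamma')$, then $y$ is supported in $\square(\kappa_1,\beta',\gamma',\kappa_4)$ by (I1), and $y\in\psi(\beta',\gamma')$ by (d).

\smallskip
\emph{$\kappa_2\times\kappa_3\le_T(2^\omega,\mathcal N,\in)$.} We need one real that escapes a given null set as soon as either $\beta$ or $\gamma$ is large, so we take a sum: $\phi(\beta,\gamma)=\mathbf x_{(2,\beta)}+\mathbf x_{(3,\gamma)}$. For a null set $A$ choose $y$ with $A\subseteq Z_y$ and $Z_y$ null, and let $\psi(A)=(\beta^*,\gamma^*)$ be such that $y$ is supported in $\square(\kappa_1,\beta^*,\gamma^*,\kappa_4)$. Suppose $\beta\ge\beta^*$. Both $y$ and $\mathbf x_{(3,\gamma)}$ are supported in $D_{(2,\beta)}=\square(\kappa_1,\beta,\kappa_3,\kappa_4)$, so by (S2) the code $\theta(y,\mathbf x_{(3,\gamma)})$ of the null set $Z_y+\mathbf x_{(3,\gamma)}$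 is supported there. By (a), $\mathbf x_{(2,\beta)}\notin Z_y+\mathbf x_{(3,\gamma)}$, that is, $\phi(\beta,\gamma)\notin Z_y$. If $\gamma\ge\gamma^*$, then $y$ and $\mathbf x_{(2,\beta)}$ are supported in $D_{(3,\gamma)}$, and (a) gives $\mathbf x_{(3,\gamma)}\notin Z_y+\mathbf x_{(2,\beta)}$, which is the same conclusion. So $\phi(\beta,\gamma)\in A$ implies $\beta<\beta^*$ and $\gamma<\gamma^*$.

\smallskip
\emph{$(\mathcal M,2^\omega,\not\ni)\le_T\Pi$.} We work on $K$. For a meager set $M\subseteq K$ choose $y_n$ with $U_{y_n}$ dense and $M\cap\bigcap_nU_{y_n}=\emptyset$, and by $(\dagger)$ let $\phi(M)$ be a $p$ such that all $y_n$ are supported in $\square(p)$. Let $\psi(p')=\mathbf c_{p'}$. If $\phi(M)\le p'$, then $\mathbf c_{p'}\in\bigcap_nU_{y_n}$ by (I1) and (c), so $\mathbf c_{p'}\notin M$.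

\smallskip
\emph{$\Pi\le_T(\mathcal M,2^\omega,\not\ni)$.} For each direction we need a meager set that contains everything supported before a given index. In the directions $1$ and $4$ this is (b); in the directions $2$ and $3$ we convert (a) by the translation argument of Rothberger's theorem. Let $h:2^\omega\to\mathbb Y$ be a homeomorphism coded in $V$, and let $y_C\in V$ code a null dense $G_\delta$ set $C=Z_{y_C}$. Put
\[
\phi(p)=\bigcup_{\ell=1,4}h^{-1}\big[M_{\mathbf x_{(\ell,p(\ell))}}\big]\ \cup\ \bigcup_{\ell=2,3}\big(2^\omega\setminus(C+\mathbf x_{(\ell,p(\ell))})\big),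
\]
a meager set, and let $\psi(y)\in\Pi$ be such that $y$ is supported in $\square(\psi(y))$. Suppose $p(\ell)\ge\psi(y)(\ell)$ for some $\ell$, and let $j=(\ell,p(\ell))$. By (I1), $y$ is supported in $D_j$. If $\ell\in\{1,4\}$, then $h(y)\in M_{\mathbf x_j}$ by (S2) and (b). If $\ell\in\{2,3\}$, then the code $\theta(y_C,y)$ of $C+y$ is supported in $D_j$, so $\mathbf x_j\notin C+y$ by (a), that is, $y\notin C+\mathbf x_j$. In both cases $y\in\phi(p)$. Hence $y\notin\phi(p)$ implies $p\le\psi(y)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:values} from Theorem~\ref{thm:tukey}]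
For a relational system let $\mathfrak b(A,B,R)$ be the least size of a set $F\subseteq A$ such that no $b\in B$ satisfies $a\,R\,b$ for all $a\in F$, and let $\mathfrak d(A,B,R)$ be the least size of a set $D\subseteq B$ such that every $a\in A$ satisfies $a\,R\,b$ for some $b\in D$. If $\phi,\psi$ witness $(A,B,R)\le_T(A',B',R')$, then $\phi$ maps sets as in the definition of $\mathfrak b$ to such sets, and $\psi$ does the same for $\mathfrak d$. So $\equiv_T$ preserves $\mathfrak b$ and $\mathfrak d$. By the definitions, $\mathfrak b$ and $\mathfrak d$ are $\mathsf{non}(\mathcal N)$ and $\mathsf{cov}(\mathcal N)$ for $(2^\omega,\mathcal N,\in)$, and $\mathsf{cov}(\mathcal M)$ and $\mathsf{non}(\mathcal M)$ for $(\mathcal M,2^\omega,\not\ni)$.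

Let $Q$ be a finite product of infinite regular cardinals with least factor $\kappa$ and greatest factor $\kappa'$. A subset of size less than $\kappa$ is bounded in each coordinate, and the axis of the factor $\kappa$ is unbounded, so $\mathfrak b(Q)=\kappa$. A cofinal subset projects to a cofinal subset of $\kappa'$, and $|Q|=\kappa'$, so $\mathfrak d(Q)=\kappa'$. The algebra $\mathbb A$ of Theorem~\ref{thm:tukey} is ccc, so the $\kappa_\ell$ remain regular, and $\kappa_1\le\dots\le\kappa_4$ gives the four values.
\end{proof}

The hypotheses on the cardinals have narrow uses. Uncountable cofinality of the $\kappa_\ell$ is used in $(\dagger)$, and regularity and the order of the $\kappa_\ell$ are used in the computation of $\mathfrak b$ and $\mathfrak d$. The hypotheses $\kappa_4\le\lambda=\lambda^{\aleph_0}$ will be used only to bound $\mathfrak c$ in Lemma~\ref{lem:names}. The rest of the paper proves Proposition~\ref{prop:main}.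

\section{The auxiliary forcing}\label{sec:T}

Let $X=\prod_{j\in S}X_j$ with the product $\mu$ of the uniform measures. A \emph{coordinate} is a pair $(j,i)\in S\times\omega$, and its value at $x\in X$ is $x_j(i)$. Under $\mu$ the coordinates are independent and uniformly distributed on finite sets.

The four properties dictate what the function $c_p$ may read. For (c), it must be free to read $x_j$ for $j\in S(p)$ and the values of $c_q$ for $q\le p$. For (a), it must not read $x_j$ at all when $j\in(S_2\cup S_3)\setminus S(p)$. For (d) and (b), it reads $x_j$ with $j\in S_M\setminus S(p)$ under the rule of Example~\ref{ex:two}. Both counting arguments of the example break down if infinitely many indices take part at once: there would be infinitely many hidden coordinates to guess, and infinitely many early values through which $x_j(i)$ could be passed on. We therefore activate indices one at a time. At stage $n$ a set $E$ of at most $n$ indices is active, only the coordinates of active $j$ are hidden, and only the functions with active index have been started. For (b) every $j\in S_M$ must become active at some finite stage, and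 this is why the forcing collapses $\lambda$.

For $n<\omega$, $E\subseteq\Delta$ with $|E|\le n$, and $p\in\Pi$, the set of \emph{admissible coordinates} is
\[
\mathrm{Adm}_p(n,E)=\Big(\big(S(p)\cup S_M\big)\times\omega\Big)\setminus\Big(\big(E\cap(S_M\setminus S(p))\big)\times n\Big).
\]
Coordinates $(j,i)$ with $j\in S(p)$, in particular with $j\in S_0$, are always admissible. Two monotonicity properties hold:
\begin{equation}\label{eq:mono}
\begin{aligned}
&\mathrm{Adm}_p(m,E')\subseteq\mathrm{Adm}_p(n,E) &&\text{if } m\ge n \text{ and } E'\supseteq E,\\
&\mathrm{Adm}_q(n,E)\subseteq\mathrm{Adm}_p(n,E) &&\text{if } q\le p.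
\end{aligned}
\end{equation}
In the first case the removed set grows from $(n,E)$ to $(m,E')$. In the second, $S(q)\subseteq S(p)$, so passing from $q$ to $p$ enlarges the first set and shrinks the removed one.

\begin{definition}\label{def:T}
A \emph{program over $(n,E)$} is a pair $P=(E^+,F)$ where $E\subseteq E^+\subseteq\Delta$, $|E^+\setminus E|\le1$, and $F=(F_{p,k})$ is indexed by the \emph{new pairs}
\[
(p,k)\in\big((E^+\cap\Pi)\times(n+1)\big)\setminus\big((E\cap\Pi)\times n\big).
\]
Here $F_{p,k}(x,v)\in\mathcal J_k$ is defined for $x\in X$ and $v\in\prod_{q\in E\cap\Pi,\,q\le p}\prod_{k'<n}\mathcal J_{k'}$, and depends on $x$ only through finitely many coordinates in $\mathrm{Adm}_p(n,E)$. The forcing $\mathbb T$ consists of the finite sequences $t=(P_0,\dots,P_{n-1})$, ordered by end-extension, where $P_m=(E_{m+1},F)$ is a program over $(m,E_m)$ and $E_0=\emptyset$. We write $n_t=n$ and $E_t=E_n$, so that $|E_t|\le n_t$.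
\end{definition}

So at stage $n$ every active $p$ receives its function number $n$, and a newly activated $p$ receives all its functions number $0,\dots,n$, under the rule of stage $n$. Programs are finite objects. A finite or infinite sequence of programs defines functions on $X$ by recursion: if $(p,k)$ is new in $P_m$, then
\begin{equation}\label{eq:H}
H_{p,k}(x)=F_{p,k}\big(x,(H_{q,k'}(x))_{q\in E_m\cap\Pi,\ q\le p,\ k'<m}\big).
\end{equation}
A condition $t$ defines $H_{p,k}$ for $p\in E_t\cap\Pi$ and $k<n_t$. The evaluation is pointwise: the values of the new functions at $x$ depend only on $x$ and on the values of the old functions at the same $x$.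

Constant functions are always legal, so any $\delta\in\Delta$ can be activated at the next stage. A generic filter $G$ is therefore an infinite branch with $\bigcup_nE_n=\Delta$, and it defines $H_{p,k}$ for all $p\in\Pi$ and $k<\omega$. Let $V^*=V[G]$. In $V^*$ the set $\Delta$ is countable and $X$ is compact metrizable. Put
\[
c_p(x)=\langle H_{p,k}(x)\rangle_{k<\omega}\in K,\qquad c(x)=\langle c_p(x)\rangle_{p\in\Pi}.
\]

The next lemma says that the rule of stage $n$ governs all later functions, up to the finitely many values already produced. It generalizes the induction in part (iii) of Example~\ref{ex:two}.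

\begin{lemma}\label{lem:read}
Let $(P_m)_m$ be any infinite branch of $\mathbb T$, let $n<\omega$, and let $H_{q,k}$ be defined along the branch. There is a finite set $u\subseteq\mathrm{Adm}_q(n,E_n)$ and a function $\Phi$ on a finite domain such that for all $x$
\[
H_{q,k}(x)=\Phi\big(x{\restriction}u,\ (H_{q',k'}(x))_{q'\in E_n\cap\Pi,\ q'\le q,\ k'<n}\big).
\]
In particular $(n=0)$, $H_{q,k}$ is simple and depends only on coordinates $(j,i)$ with $j\in S(q)\cup S_M$.
\end{lemma}

\begin{proof}
Induct on the stage $m$ at which $(q,k)$ is new. If $m<n$, then $q\in E_{m+1}\subseteq E_n$ and $k\le m<n$, so $H_{q,k}(x)$ is one of the listed values. If $m\ge n$, then by \eqref{eq:H} the value $H_{q,k}(x)$ is determined by finitely many coordinates in $\mathrm{Adm}_q(m,E_m)$ and finitely many values $H_{q',k'}(x)$ with $q'\le q$ that were defined before stage $m$. By induction each of the latter is determined by finitely many coordinates in $\mathrm{Adm}_{q'}(n,E_n)$ and by values $H_{q'',k''}(x)$ with $q''\in E_n$, $q''\le q'\le q$, $k''<n$. By \eqref{eq:mono}, all coordinates involved lie in $\mathrm{Adm}_q(n,E_n)$. For $n=0$ there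 are no listed values and $\mathrm{Adm}_q(0,\emptyset)=(S(q)\cup S_M)\times\omega$.
\end{proof}

In particular the maps $c_p$ and $c$ are continuous.

\section{The algebra $\mathbb A$ and its chain condition}\label{sec:A}

Let $\mathbb Q=\mathbb T*\dot{\mathbb B}$, where $\dot{\mathbb B}$ is the measure algebra of $(X,\mu)$ in $V^*$. It adds $G$ and a point $\mathbf x\in X$ random over $V^*$. Put $\mathbf c=c(\mathbf x)$ and $\mathbf c_p=c_p(\mathbf x)$. We want the part of $\mathrm{RO}(\mathbb Q)$ that speaks only about the point $(\mathbf x,\mathbf c)$.

Let $\Omega=X\times K^\Pi$, a product indexed by $\Delta$, and for $\Gamma\subseteq\Delta$ let $\Omega_\Gamma$ be the subproduct over $\Gamma$. In $V$, let $\mathcal B$ be the family of preimages of Borel subsets of $\Omega_\Gamma$ under the projection, for countable $\Gamma\subseteq\Delta$; such a $\Gamma$ is a \emph{support} of the preimage. This is a $\sigma$-algebra, the Baire $\sigma$-algebra of $\Omega$. A \emph{Baire function with support $\Gamma$} is the composition of the projection to $\Omega_\Gamma$ with a Borel function into $2^\omega$ or $\mathbb Y$. In a generic extension,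 $A\in\mathcal B$ denotes the set given by the same support and Borel code. Countably many sets in $\mathcal B$ can be pulled back to a common countable support, so by (T1) the reinterpretation is well defined and commutes with complements and with countable unions taken in $V$. Put
\[
[\![A]\!]=[\![(\mathbf x,\mathbf c)\in A]\!]_{\mathrm{RO}(\mathbb Q)},\qquad\mathbb A=\{[\![A]\!]:A\in\mathcal B\}.
\]
The map $A\mapsto[\![A]\!]$ preserves complements and sends countable unions to suprema in $\mathrm{RO}(\mathbb Q)$. So $\mathbb A$ is a subalgebra that is closed under countable suprema of $\mathrm{RO}(\mathbb Q)$.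

For a generic branch with functions $H$ let $\varphi^H_A=\{x\in X:(x,c(x))\in A\}$, a Borel set in $V^*$; we write $\varphi_A$ for the branch $G$. Then $\varphi^H_{A\cap A'}=\varphi^H_A\cap\varphi^H_{A'}$, and $(\mathbf x,\mathbf c)\in A$ means $\mathbf x\in\varphi_A$. By (T2), a condition $(t,\dot b)$ forces $\mathbf x\in\varphi_A$ exactly when $t$ forces that $\dot b$ is below the class of $\varphi_A$. Hence
\begin{equation}\label{eq:nonzero}
[\![A]\!]\ne0\iff\text{some }t\in\mathbb T\text{ forces }\mu(\varphi_A)>0 .
\end{equation}
For $e\le n<\omega$ and rational $\varepsilon>0$ let $\mathbb A_{n,e,\varepsilon}$ be the set of all $[\![A]\!]$ such that some $t$ with $n_t=n$ and $|E_t|=e$ forces $\mu(\varphi_A)\ge\varepsilon$. A condition as in \eqref{eq:nonzero} has an extension that decides a rational lower bound, so $\mathbb A\setminus\{0\}=\bigcup_{n,e,\varepsilon}\mathbb A_{n,e,\varepsilon}$.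

\subsection*{The chain condition}
Consider the case $n=e=1$, with conditions $t_m$ that all activate the same $p\in\Pi$ and prescribe different functions $H^m=H^m_{p,0}$ into the two-element set $\mathcal J_0$. The $t_m$ are pairwise incompatible in $\mathbb T$. But $\mathbb A$ sees values and not functions. Let $g$ be the function into $\mathcal J_0$ given by a fair bit that no $H^m$ reads. On the set $\{g=H^m\}$, of measure $1/2$, the branch that starts with $g$ and the branch that starts with $H^m$ produce the same $c(x)$, provided they continue with the same programs. So the part of $\varphi_{A_m}$ inside $\{g=H^m\}$ survives the replacement of $H^m$ by $g$, for all $m$ at once. The difficulty is that the later programs may read the bit, and $\varphi_{A_m}$ may lie entirely in $\{g\ne H^m\}$. The remedy is to prepare many independent bits $g^0,\dots,g^{r-1}$. At most points $x$ a definite fraction of them agree with $H^m(x)$, so on average over $a<r$ the set $\{g^a=H^m\}$ retains a definite part of $\varphi_{A_m}$, wherever that set lies.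

\begin{lemma}\label{lem:ccc}
For all $n,e,\varepsilon$ there is $\bar m<\omega$ such that for any elements of $\mathbb A_{n,e,\varepsilon}$ indexed by $m<\bar m$, two elements with different indices have nonzero meet. In particular $\mathbb A$ is ccc.
\end{lemma}

\begin{proof}
Let $\rho=\prod_{k<n}\frac1{2|\mathcal J_k|}$. Choose $r\ge1$ with $e/(r\rho^2)\le\varepsilon/2$, put $\varepsilon'=\frac\varepsilon2\left(\frac\rho2\right)^e$, and let $\bar m>1/\varepsilon'$. For $m<\bar m$ let $A_m\in\mathcal B$ and let $t_m$ force $\mu(\varphi_{A_m})\ge\varepsilon$, with $n_{t_m}=n$ and $E^m=E_{t_m}$ of size $e$. Let $H^m_{p,k}$ be the functions of $t_m$ and write $\vec H^m_p=(H^m_{p,k})_{k<n}$. Put $E'=\bigcup_mE^m$ and $n'=n+|E'|-e$. Since $e\le n$, we have $n'\ge|E'|$.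

\smallskip
\emph{Fresh functions.} Call a coordinate $(j,i)$ \emph{fresh} if $j\in S_0$ and no $H^m_{p,k}$ reads it. All but finitely many coordinates over $S_0$ are fresh, and they are independent fair bits. For $p\in E'\cap\Pi$, $k<n$ and $a<r$ choose pairwise disjoint finite blocks of fresh coordinates, and functions $g^a_{p,k}:X\to\mathcal J_k$ of the respective block that take each value with probability at least $\frac1{2|\mathcal J_k|}$. For this use $s$ bits with $2^s\ge|\mathcal J_k|$ and assign to each value at least $\lfloor2^s/|\mathcal J_k|\rfloor\ge2^s/(2|\mathcal J_k|)$ of the $2^s$ patterns. Put $\vec g^{\,a}_p=(g^a_{p,k})_{k<n}$. These vectors are independent, and each takes any value in $\prod_{k<n}\mathcal J_k$ with probability at least $\rho$. Functions of fresh coordinates are legal at every stage and for every index.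

\smallskip
\emph{A common frame.} For $a=(a_p)\in r^{E'\cap\Pi}$ define two kinds of conditions.
\begin{itemize}
\item $t_a$ consists of $n'$ programs starting from $(0,\emptyset)$. It activates the elements of $E'$ in the first $|E'|$ steps, and it has $H_{p,k}=g^{a_p}_{p,k}$ for $k<n$ and $H_{p,k}=d_k$ for $n\le k<n'$.
\item $t_{m,a}$ extends $t_m$ by $|E'|-e$ programs that activate the elements of $E'\setminus E^m$. It has $H_{p,k}=g^{a_p}_{p,k}$ for $p\in(E'\setminus E^m)\cap\Pi$ and $k<n$, and $H_{p,k}=d_k$ for all $p\in E'\cap\Pi$ and $n\le k<n'$.
\end{itemize}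
All these conditions have length $n'$ and final set $E'$. Which programs may follow a condition depends only on its length and final set. So the cone of $\mathbb T$ below each of them is isomorphic, by concatenation, to the forcing $\mathbb T(n',E')$ of finite sequences of programs starting from $(n',E')$. Let $\mathbb F$ be generic for $\mathbb T(n',E')$ over $V$ and work in $V[\mathbb F]$. All $t_a{}^\frown\mathbb F$ and $t_{m,a}{}^\frown\mathbb F$ are generic branches of $\mathbb T$ that generate the same model $V[\mathbb F]$. Call their functions $H^a$ and $H^{m,a}$.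

\smallskip
\emph{Matching.} Let $\mathrm{Good}_{m,a}=\varphi^{H^{m,a}}_{A_m}$. It has measure at least $\varepsilon$, because the branch $t_{m,a}{}^\frown\mathbb F$ contains $t_m$, and it does not depend on $a_p$ for $p\in E^m$, because $t_{m,a}$ does not. Let
\[
\mathrm{Match}_{m,a}=\{x:\vec g^{\,a_p}_p(x)=\vec H^m_p(x)\text{ for all }p\in E^m\cap\Pi\}.
\]
Let $x\in\mathrm{Match}_{m,a}$, $p\in E'\cap\Pi$ and $k<n'$. Then $H^a_{p,k}(x)=H^{m,a}_{p,k}(x)$: for $k\ge n$ both are $d_k$, for $k<n$ and $p\notin E^m$ both are $g^{a_p}_{p,k}(x)$, and for $k<n$ and $p\in E^m$ this is the definition of the set. The programs of $\mathbb F$ are evaluated pointwise, so by induction along $\mathbb F$ the equality holds for all $p\in\Pi$ and $k<\omega$. Therefore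
\begin{equation}\label{eq:match}
\mathrm{Good}_{m,a}\cap\mathrm{Match}_{m,a}\subseteq\varphi^{H^a}_{A_m}.
\end{equation}

\emph{Averaging.} Fix $m$ and $(a_p)_{p\notin E^m}$. Then $\mathrm{Good}_{m,a}$ is a fixed set, and the average of $\mu(\mathrm{Good}_{m,a}\cap\mathrm{Match}_{m,a})$ over $(a_p)_{p\in E^m\cap\Pi}$ equals $\int_{\mathrm{Good}_{m,a}}f_m\,d\mu$, where
\[
f_m(x)=\prod_{p\in E^m\cap\Pi}\frac1r\,\big|\{a<r:\vec g^{\,a}_p(x)=\vec H^m_p(x)\}\big| .
\]
Fix the values of all coordinates that are not fresh; this fixes $\vec H^m_p(x)$. The factor for $p$ is then an average of $r$ independent indicator variables, each with mean at least $\rho$. Its mean is at least $\rho$ and its variance is at most $\frac1{4r}$, so by Chebyshev's inequality it is below $\rho/2$ with probability at most $\frac{1}{4r}\cdot\frac{4}{\rho^2}=\frac1{r\rho^2}$. By Fubini's theorem the same bound holds unconditionally. There are at most $e$ factors, so $f_m\ge(\rho/2)^e$ off a set of measure at most $e/(r\rho^2)\le\varepsilon/2$, and $\int_{\mathrm{Good}_{m,a}}f_m\,d\mu\ge\varepsilon'$.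

By \eqref{eq:match}, for each $m$ the average of $\mu(\varphi^{H^a}_{A_m})$ over all $a\in r^{E'\cap\Pi}$ is at least $\varepsilon'$. So the average of $\sum_{m<\bar m}\mu(\varphi^{H^a}_{A_m})$ is at least $\bar m\varepsilon'>1$. Fix $a$ for which the sum exceeds $1$. Since $\mu$ is a probability measure, $\mu(\varphi^{H^a}_{A_m\cap A_{m'}})=\mu(\varphi^{H^a}_{A_m}\cap\varphi^{H^a}_{A_{m'}})>0$ for some $m\ne m'$. This holds in the extension by the generic branch $t_a{}^\frown\mathbb F$, so some condition forces it, and $[\![A_m]\!]\wedge[\![A_{m'}]\!]=[\![A_m\cap A_{m'}]\!]\ne0$ by \eqref{eq:nonzero}.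

An uncountable antichain would have infinitely many elements in one $\mathbb A_{n,e,\varepsilon}$, so $\mathbb A$ is ccc.
\end{proof}

\subsection*{The final model}

\begin{lemma}\label{lem:complete}
$\mathbb A$ is a complete subalgebra of $\mathrm{RO}(\mathbb Q)$.
\end{lemma}

\begin{proof}
Let $Z\subseteq\mathbb A$, and let $T$ be a maximal antichain among the nonzero elements of $\mathbb A$ that lie below some member of $Z$. By Lemma~\ref{lem:ccc}, $T$ is countable, so $u=\sup T$, computed in $\mathrm{RO}(\mathbb Q)$, lies in $\mathbb A$. We have $u\le\sup Z$. If $s\in Z$ and $s\not\le u$, then $s\wedge\neg u$ is a nonzero element of $\mathbb A$ that could be added to $T$. So $u=\sup Z$.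
\end{proof}

Let $g$ be $\mathrm{RO}(\mathbb Q)$-generic over $V$, so that $V[g]=V^*[\mathbf x]$, and let $W=V[g\cap\mathbb A]$. By (T3) it suffices to verify Proposition~\ref{prop:main} in $W$. For $A\in\mathcal B$ we have
\begin{equation}\label{eq:truth}
(\mathbf x,\mathbf c)\in A\iff[\![A]\!]\in g\cap\mathbb A .
\end{equation}
Applied to the clopen sets that fix one digit, this shows $\mathbf x,\mathbf c\in W$. We say that a real $y\in W$ is \emph{supported in $D\subseteq\Delta$} if $y=Y(\mathbf x,\mathbf c)$ for a Baire function $Y\in V$ with a support $\Gamma\subseteq D$.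

\begin{lemma}\label{lem:names}
In $W$, \textup{(S1)} and \textup{(S2)} hold and $\mathfrak c=\lambda$.
\end{lemma}

\begin{proof}
Let $\dot y$ be an $\mathbb A$-name for $y\in2^\omega\cap W$. In $V$ choose $A_n\in\mathcal B$ with $[\![A_n]\!]$ equal to the Boolean value of ``$\dot y(n)=1$'', and let $Y(\omega)(n)=1$ if and only if $\omega\in A_n$. Then $Y$ is a Baire function whose support is the union of supports of the $A_n$, and $y=Y(\mathbf x,\mathbf c)$ by \eqref{eq:truth}. For $y\in\mathbb Y$ compose with a homeomorphism coded in $V$. Monotonicity in $D$ is part of the definition. For (S2), the projection $\omega\mapsto\omega_j$ has support $\{j\}$, and if $Y_0,Y_1$ have supports $\Gamma_0,\Gamma_1$, then $f(Y_0,Y_1)$ has support $\Gamma_0\cup\Gamma_1$.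

In $V$ there are $|\Delta|^{\aleph_0}=\lambda^{\aleph_0}=\lambda$ countable supports and at most $2^{\aleph_0}\le\lambda$ Borel functions on each $\Omega_\Gamma$, so there are at most $\lambda$ Baire functions and $\mathfrak c\le\lambda$ in $W$. For distinct $j,j'\in S_0$ the set $\{x:x_j=x_{j'}\}$ is null, so the $\mathbf x_j$, $j\in S_0$, are pairwise distinct. Since $\lambda$ is a cardinal in the ccc extension $W$, we get $\mathfrak c\ge\lambda$.
\end{proof}

\section{Proof of the four properties}\label{sec:four}

We first translate (a)--(d) into statements about almost every point of $X$ in $V^*$.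

\begin{lemma}\label{lem:key}
Work in $V^*$. Let $Y\in V$ be a Baire function with support $\Gamma$ and let $y(x)=Y(x,c(x))$.
\begin{itemize}
\item[(a)] If $j\in S_2\cup S_3$, $\Gamma\subseteq D_j$, and $Z_{Y(\omega)}$ is null for every $\omega\in\Omega$, then $x_j\notin Z_{y(x)}$ for almost every $x$.
\item[(b)] If $j\in S_M$, $\Gamma\subseteq D_j$, and $Y$ maps into $\mathbb Y$, then $y(x)\in M_{x_j}$ for almost every $x$.
\item[(c)] If $p\in\Pi$, $\Gamma\subseteq\square(p)$, and $U_{Y(\omega)}$ is dense for every $\omega\in\Omega$, then $c_p(x)\in U_{y(x)}$ for almost every $x$.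
\item[(d)] If $p=(0,\beta,\gamma,0)\in\Pi$, $\Gamma\subseteq\square(\kappa_1,\beta,\gamma,\kappa_4)$, and $Y$ maps into $2^\omega$, then $y(x)\in N_{c_p(x)}$ for almost every $x$.
\end{itemize}
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:main} from Lemma~\ref{lem:key}]
The chain condition is Lemma~\ref{lem:ccc}, and (S1), (S2) and $\mathfrak c=\lambda$ are Lemma~\ref{lem:names}. Let $y=Y(\mathbf x,\mathbf c)$ be as in one of (a)--(d) of the proposition, with $Y$ of suitable support.

In (a) and (c) we first arrange the hypothesis ``for every $\omega$''. The set of $z$ with $U_z$ dense is Borel, since density means that every $s_n$ is compatible with some $s_{n'}$ such that $z(n')=1$. The set of $z$ with $Z_z$ null is Borel, since the measure of $Z_z$ is the infimum over $m_0$ of the measures of the open sets $\bigcap_{m<m_0}\bigcup\{[s'_n]:z(\langle m,n\rangle)=1\}$, and each of these measures is a supremum of continuous functions of $z$. In $V$, redefine $Y$ to be a fixed code of the required kind at all $\omega$ where $Y(\omega)$ is not such a code. This changes neither the support nor the value at $(\mathbf x,\mathbf c)$,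 and by (T1) the new $Y(\omega)$ is a code of the required kind for every $\omega$ in every extension.

The relations $z\in Z_y$, $y\in M_z$, $z\in U_y$, $y\in N_z$ are Borel, so the exceptional sets in Lemma~\ref{lem:key} are null Borel sets coded in $V^*$. The random point $\mathbf x$ avoids them, and $y(\mathbf x)=Y(\mathbf x,\mathbf c)=y$. So the conclusion holds in $V^*[\mathbf x]$. It is a Borel statement about reals of $W$, so it holds in $W$.
\end{proof}

Throughout the proof of Lemma~\ref{lem:key} we use that $y(x)$ is determined by the $x_{j'}$ with $j'\in\Gamma\cap S$ and the $c_q(x)$ with $q\in\Gamma\cap\Pi$. Parts (a) and (b) use only the restrictions on reading and no genericity beyond $\bigcup_nE_n=\Delta$.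

\begin{proof}[Proof of Lemma~\ref{lem:key}(a)]
For $q\in\Gamma\cap\Pi$, Lemma~\ref{lem:read} with $n=0$ shows that $c_q(x)$ depends only on the $x_{j'}$ with $j'\in S(q)\cup S_M$, and $S(q)\cup S_M\subseteq D_j$ by (I2); here $j\in S_2\cup S_3$ is used. Since $j\notin D_j$, the code $y(x)$ does not depend on $x_j$. For fixed $(x_{j'})_{j'\ne j}$ the set of $x_j$ with $x_j\in Z_{y(x)}$ is a fixed null set, and Fubini's theorem applies.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:key}(b)]
Now $y(x)$ may depend on $x_j$, but only through a narrow channel. Let $i$ be so large that $j\in E_{i+1}$. For $q\in\Gamma\cap\Pi$ we have $j\in E_{i+1}\cap(S_M\setminus S(q))$ by (I2), so $(j,i)\notin\mathrm{Adm}_q(i+1,E_{i+1})$. Call $(H_{q',k'}(x))_{q'\in E_{i+1}\cap\Pi,\ k'\le i}$ the \emph{pattern} of $x$. Since $|E_{i+1}|\le i+1$, there are at most $\big(\prod_{k\le i}|\mathcal J_k|\big)^{i+1}=R_i$ patterns. Suppose $x,x'$ differ only at the coordinate $(j,i)$ and have the same pattern. By Lemma~\ref{lem:read} with $n=i+1$, $c_q(x)=c_q(x')$ for all $q\in\Gamma\cap\Pi$, and $x_{j'}=x'_{j'}$ for $j'\in\Gamma\cap S$ because $j\notin\Gamma$.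 So $y(x)=y(x')$. Thus, with all other coordinates fixed, $y(x)(i)$ takes at most $R_i$ values as $x_j(i)$ ranges over $b(i)$, and $x_j(i)=y(x)(i)$ holds for at most $R_i$ values of $x_j(i)$. By Fubini's theorem $\mu\{x:x_j(i)=y(x)(i)\}\le R_i/b(i)=2^{-i}$, and the Borel--Cantelli lemma finishes the proof.
\end{proof}

\subsection*{Factoring the generic branch}
Parts (c) and (d) are density arguments in which we choose the functions $F_{p,k}$ with knowledge of the function $x\mapsto y(x)$. In Example~\ref{ex:two} that function was coded in $V$. Now it involves other functions $c_q$, so we pass to an intermediate model that knows these $c_q$ and over which $c_p$ is still generic.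

Fix $p\in\Pi$ and let $\Pi^-=\{q\in\Pi:q\not\ge p\}$, a downward closed set. For $t\in\mathbb T$ let $t^-$ be obtained from $t$ by deleting all $F_{q,k}$ with $q\ge p$ and keeping the sets $E_m$. Let $\mathbb T^-=\{t^-:t\in\mathbb T\}$, ordered by end-extension. The legality of a function $F_{q,k}$ at stage $m$ depends only on $(m,E_m)$, so deleted functions can be restored independently of the rest:
\begin{itemize}
\item[$(*)$] If $s\in\mathbb T^-$ extends $t^-$, then there is $t'\le t$ with $(t')^-=s$. In the additional programs take the sets $E_m$ and the $F_{q,k}$ with $q\in\Pi^-$ from $s$, and the constants $d_k$ for $q\ge p$.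
\end{itemize}

\begin{lemma}\label{lem:factor}
$G^-=\{t^-:t\in G\}$ is $\mathbb T^-$-generic over $V$, and $G$ is generic over $V^-=V[G^-]$ for $\mathbb T/G^-=\{t\in\mathbb T:t^-\in G^-\}$.
\end{lemma}

\begin{proof}
If $\mathcal D\in V$ is dense in $\mathbb T^-$, then $\{t:t^-\in\mathcal D\}$ is dense in $\mathbb T$ by $(*)$. So the branch $G^-$ is generic. Now let $\dot{\mathcal D}$ be a $\mathbb T^-$-name and let $t_0\in G$ be such that $t_0^-$ forces $\dot{\mathcal D}$ to be open dense in $\mathbb T/\dot G^-$. Let $t\le t_0$. The condition $t^-$ forces $t\in\mathbb T/\dot G^-$, so there are $s\le t^-$ and $t'\le t$ with $s\Vdash t'\in\dot{\mathcal D}$. Then $s$ forces $(t')^-\in\dot G^-$, so $s$ and $(t')^-$ are comparable in the tree $\mathbb T^-$, and after extending $s$ we have $s\le(t')^-$. By $(*)$ there is $t''\le t'$ with $(t'')^-=s$. Now $s$ forces that $t''$ is in $\mathbb T/\dot G^-$ and extends a member of the open set $\dot{\mathcal D}$, so $(t'')^-\Vdash t''\in\dot{\mathcal D}$. Conditions $t''$ with this property are dense below $t_0$, so one of them is in $G$, and it belongs to $\dot{\mathcal D}^{G^-}$.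
\end{proof}

We record what $V^-$ knows. It contains the sequence $\langle E_n\rangle$, so $\Delta$ is countable there. For $q\in\Pi^-$ the recursion \eqref{eq:H} refers only to indices $q'\le q$, which lie in $\Pi^-$, so $V^-$ contains all $H_{q,k}$ with $q\in\Pi^-$. Filling the deleted places of $G^-$ with constants gives a branch of $\mathbb T$ in $V^-$ with the same $E_n$ and the same $H_{q,k}$ for $q\in\Pi^-$, so Lemma~\ref{lem:read} applies to these functions in $V^-$. A condition $t\in\mathbb T/G^-$ is extended within $\mathbb T/G^-$ by \emph{following $G^-$}: copy the data of $G^-$ and choose arbitrary legal functions for the new pairs with index $q\ge p$. The result consists of finite objects and so lies in $\mathbb T$. In particular the conditions $t$ with $p\in E_t$ and $n_t$ above a given bound are dense in $\mathbb T/G^-$.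

In both (c) and (d) we have $\Gamma\cap\Pi\subseteq\Pi^-$: in (c) because $q(\ell)<p(\ell)$ for all $\ell$, and in (d) because $q(2)<\beta=p(2)$. So $x\mapsto y(x)$ is a Borel function on $X$ coded in $V^-$.

\begin{proof}[Proof of Lemma~\ref{lem:key}(c)]
Work in $V^-$ and fix a rational $\eta>0$. Let $\mathcal D_\eta$ be the set of $t\in\mathbb T/G^-$ such that $p\in E_t$ and
\[
\mu\big\{x:\big[\langle H_{p,k}(x)\rangle_{k<n_t}\big]\subseteq U_{y(x)}\big\}\ge1-\eta,
\]
where $H_{p,k}$ are the functions of $t$. If $G$ meets $\mathcal D_\eta$, then by (T1) the inequality holds in $V^*$, and it gives $\mu\{x:c_p(x)\in U_{y(x)}\}\ge1-\eta$. By Lemma~\ref{lem:factor} it suffices to show that $\mathcal D_\eta$ is dense.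

Let $t\in\mathbb T/G^-$ with $p\in E_t$ and put $n=n_t$. For $z\in 2^\omega$ with $U_z$ dense let $\tau_z$ be the first block, in a fixed enumeration of $\bigcup_{r'\ge1}\prod_{n\le k<n+r'}\mathcal J_k$, such that $[\sigma^\frown\tau_z]\subseteq U_z$ for all $\sigma\in\prod_{k<n}\mathcal J_k$. It exists by the construction in part (i) of Example~\ref{ex:two}. By compactness of $[s]$, the relation $[s]\subseteq U_z$ is witnessed by finitely many $n'$ with $z(n')=1$, so it is open in $z$, and $z\mapsto\tau_z$ is Borel. The dense set now varies with $x$, so the block cannot be constant; it has to be computed from the data that $Y$ reads.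

Let $\pi(x)=(x,c(x)){\restriction}\Gamma\in\Omega_\Gamma$, let $\nu$ be the image of $\mu$ under $\pi$, and view $Y$ as a function on $\Omega_\Gamma$. Apply Lemma~\ref{lem:approx} to $\omega\mapsto\tau_{Y(\omega)}$ and $\nu$, and pad the finitely many values of the resulting simple function by $d_k$'s to a common domain $[n,n+r)$. This gives a simple function $\tau'$ on $\Omega_\Gamma$ with
\[
\mu\{x:\tau'(\pi(x))\text{ does not extend }\tau_{y(x)}\}<\eta .
\]
The value $\tau'(\pi(x))$ is a function of finitely many variables of two kinds: $x_j(i)$ with $j\in\Gamma\cap S\subseteq S(p)$, and $H_{q,k}(x)$ with $q\in\Gamma\cap\Pi$, so that $q\le p$.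

Follow $G^-$ for $r$ steps. At stage $m\in[n,n+r)$ the pair $(p,m)$ is new. We choose $F_{p,m}$ so that $H_{p,m}(x)=\tau'(\pi(x))(m)$ for all $x$, and constants for the other new pairs with index $\ge p$. Such an $F_{p,m}$ is legal. The variables of the first kind are admissible for $p$ at every stage. A variable $H_{q,k}(x)$ of the second kind may not have been defined by stage $m$, but Lemma~\ref{lem:read}, applied at level $m$, expresses it by a function $\Phi$ of finitely many coordinates in $\mathrm{Adm}_q(m,E_m)\subseteq\mathrm{Adm}_p(m,E_m)$ and of values $H_{q',k'}(x)$ with $q'\in E_m$, $q'\le q\le p$, $k'<m$. These values are entries of the argument $v$ of $F_{p,m}$. Substituting the functions $\Phi$ into $\tau'$ defines $F_{p,m}(x,v)$.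

The resulting $t'\in\mathbb T/G^-$ has length $n+r$ and $\langle H_{p,k}(x)\rangle_{k<n+r}=\sigma^\frown\tau'(\pi(x))$ with $\sigma=\langle H_{p,k}(x)\rangle_{k<n}$. If $\tau'(\pi(x))$ extends $\tau_{y(x)}$, the corresponding basic set is contained in $[\sigma^\frown\tau_{y(x)}]\subseteq U_{y(x)}$. So $t'\in\mathcal D_\eta$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:key}(d)]
Let $D=\square(\kappa_1,\beta,\gamma,\kappa_4)$. The support $\Gamma$ may contain indices $q\not\le p$, whose values $F_{p,n}$ cannot take as arguments. Instead we regard $y$ as a function of $x$ alone. Since $p(1)=p(4)=0$, we have $S(p)\cap S_M=\emptyset$ and $D\cap S=S(p)\cup S_M$. For $q\in D\cap\Pi$ we have $S(q)\cup S_M\subseteq D\cap S$, so by Lemma~\ref{lem:read} with $n=0$ the value $y(x)$ depends only on $(x_j)_{j\in D\cap S}$. These are exactly the reals that $c_p$ may read, up to finitely many hidden coordinates.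

Work in $V^-$. For $k_0<\omega$ let $\mathcal D_{k_0}$ be the set of $t\in\mathbb T/G^-$ such that for some $n$ with $k_0\le n<n_t$ and $p\in E_n$,
\begin{equation}\label{eq:catch}
\mu\{x:y(x){\restriction}I_n\notin H_{p,n}(x)\}\le2^{-n}.
\end{equation}
We show that $\mathcal D_{k_0}$ is dense. Let $t\in\mathbb T/G^-$ with $n=n_t\ge k_0$ and $p\in E=E_t$. The hidden coordinates form the set $\mathcal Z=(E\cap S_M)\times n$, and $\mathrm{Adm}_p(n,E)=\big((D\cap S)\times\omega\big)\setminus\mathcal Z$. There are $B_n^{|E\cap S_M|}\le B_n^n$ assignments $z$ of values to the coordinates in $\mathcal Z$, since $|E|\le n$. Let $x[z]$ be $x$ with its $\mathcal Z$-coordinates replaced by $z$, and put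
\[
w(x)=\{y(x[z]){\restriction}I_n: z\text{ an assignment on }\mathcal Z\}.
\]
Then $w(x)\in\mathcal J_n$. It contains $y(x){\restriction}I_n$, as one sees by taking $z=x{\restriction}\mathcal Z$, and $w$ is a Borel function of the coordinates in $\mathrm{Adm}_p(n,E)$. Apply Lemma~\ref{lem:approx} on the product over these coordinates to get a simple $F_{p,n}$, depending on finitely many of them and not on $v$, with $\mu\{F_{p,n}\ne w\}\le2^{-n}$. Follow $G^-$ for one step, using $F_{p,n}$ for the pair $(p,n)$ and constants for the other new pairs with index $\ge p$. Then $H_{p,n}=F_{p,n}$ satisfies \eqref{eq:catch}.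

By Lemma~\ref{lem:factor} and (T1), in $V^*$ the inequality \eqref{eq:catch} holds for all $n$ in an infinite set. By the Borel--Cantelli lemma, almost every $x$ satisfies $y(x){\restriction}I_n\in c_p(x)(n)$ for all but finitely many $n$ in that set, so $y(x)\in N_{c_p(x)}$.
\end{proof}

This completes the proof of Lemma~\ref{lem:key}, hence of Proposition~\ref{prop:main} and of Theorems~\ref{thm:values} and~\ref{thm:tukey}.

\begin{thebibliography}{9}
\bibitem{Brendle} Joerg Brendle, \emph{Shattered Iterations}, arXiv:2302.05069 (2023).
\end{thebibliography}
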